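\title{The VC dimension of weighted logistic losses is linear in the dimension}

\begin{abstract}
Let $g(y)=\ln(1+e^{y})$ be the logistic loss, and let $f_i(\beta)=w_i\,g(x_i\beta)$ for points $x_i\in\mathbb R^d$ and arbitrary positive weights $w_i$. We prove that the range space formed by the sets $\{f_i: f_i(\beta)\ge r\}$ has VC dimension less than $\frac92(d+1)\le 9d$. For fixed $r$ the ranges are the cells of a hyperplane arrangement. We let $r$ increase, show that a new cell appears only when $d+1$ hyperplanes pass through one point, and bound the number of such events by counting zeros of exponential sums. We also show that the largest possible VC dimension $D(d)$ satisfies $D(1)=2$ and $D(d)\ge d+c\,(d/\ln d)^{2/3}$ for large $d$, so the value $d+1$ of the equal-weight case is exceeded, and that there is a smooth, increasing, convex loss for which the VC dimension is unbounded already for $d=1$.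
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A family $\mathcal A$ of subsets of a set $X$ \emph{shatters} a finite set $G\subseteq X$ if every subset of $G$ has the form $G\cap A$ with $A\in\mathcal A$. The \emph{VC dimension} of $\mathcal A$ is the largest size of a shattered set. It controls how many subsets the family can cut out of a finite set: by the Sauer--Shelah lemma, a family of subsets of an $m$-element set that shatters no set with more than $v$ elements has at most $\sum_{k=0}^{v}\binom mk$ members.

Let $g(y)=\ln(1+e^y)$ be the logistic loss and let $d\ge1$. Given row vectors $x_1,\dots,x_n\in\mathbb R^d$ and weights $w_1,\dots,w_n>0$, put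
\[
f_i(\beta)=w_i\,g(x_i\beta)\qquad(\beta\in\mathbb R^d),
\]
and let $\mathcal F=\{f_1,\dots,f_n\}$. The number $f_i(\beta)$ is the loss that the $i$-th data point contributes at the parameter $\beta$. The \emph{ranges} are the subsets
\[
\{f_i\in\mathcal F:\ f_i(\beta)\ge r\},\qquad \beta\in\mathbb R^d,\ r\in\mathbb R,
\]
so a range records which data points contribute at least $r$ at $\beta$. By the VC dimension of $\mathcal F$ we mean the VC dimension of this family of subsets of $\mathcal F$.

\medskip\noindent\textbf{Question.} \emph{Is there an absolute constant $C$ such that for all $d$, $n$, all $x_1,\dots,x_n\in\mathbb R^d$ and all $w_1,\dots,w_n>0$ the VC dimension of $\mathcal F$ is at most $Cd$?}\medskip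

For equal weights the VC dimension is $O(d)$. For the weighted functions that arise in coreset constructions for logistic regression, Munteanu, Schwiegelshohn, Sohler and Woodruff \cite{MSSW} gave the bound $O(d\log n)$, and Munteanu, Omlor and Peters \cite{MOP} improved it, in their coreset setting, to $O(d\log(\mu/\varepsilon))$, where $\mu$ is a data-complexity parameter and $\varepsilon$ is the approximation parameter. It is noted in \cite{MOP} that $O(d)$ is widely believed to suffice, but that no formal proof is known except in the case of equal weights. The question above is this conjecture, stated for arbitrary positive weights. The answer is yes, with $C=9$. The proof allows offsets inside the loss at no extra cost. We write $[m]=\{1,\dots,m\}$.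

\begin{theorem}\label{thm:upper}
Let $x_1,\dots,x_m\in\mathbb R^d$, $w_1,\dots,w_m>0$, $o_1,\dots,o_m\in\mathbb R$ and $f_i(\beta)=w_i\,g(x_i\beta+o_i)$. The number of distinct sets $\{i\in[m]: f_i(\beta)\ge r\}$ with $\beta\in\mathbb R^d$, $r\in\mathbb R$ is at most
\[
\sum_{k=0}^{d}\binom mk+(2^{d+1}-1)\binom m{d+1}.
\]
Consequently every family of such functions has VC dimension less than $\frac92(d+1)\le 9d$.
\end{theorem}

We call the sets $\{i\in[m]:f_i(\beta)\ge r\}$ \emph{traces}; the functions $f_1,\dots,f_m$ form a shattered set of size $m$ exactly when all $2^m$ subsets of $[m]$ are traces. Let $D(d)$ be the supremum of the VC dimension over all $n$, all $x_i\in\mathbb R^d$ and all $w_i>0$, without offsets. It is finite by Theorem~\ref{thm:upper}.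

\begin{theorem}\label{thm:lower}
\begin{enumerate}
\item[(i)] $D(1)=2$.
\item[(ii)] $D(d)\ge d+1$, \ $D(d+1)\ge D(d)+1$, \ and \ $D(d)\ge d+\Big\lfloor\dfrac{\sqrt{8d-7}-1}{2}\Big\rfloor$.
\item[(iii)] There is an absolute constant $c>0$ with $D(d)\ge d+c\,(d/\ln d)^{2/3}$ for all large $d$.
\end{enumerate}
\end{theorem}

Thus $D(d)=\Theta(d)$ and $D(d)-d\to\infty$. With equal weights the largest VC dimension is exactly $d+1$ (Section~\ref{sec:thresholds}); the last bound in (ii) exceeds this value from $d=4$ on. We do not determine the leading constant of $D(d)/d$.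

A range is described by $d+1$ real parameters, which makes a linear bound plausible. Parameter counting is not a proof, however, and the qualitative shape of the logistic loss is not enough either.

\begin{theorem}\label{thm:convex}
There is a $C^\infty$, strictly increasing, convex bijection $g_*:\mathbb R\to(0,\infty)$ such that the range spaces defined as above with $g_*$ in place of $g$ and $d=1$ have unbounded VC dimension.
\end{theorem}

Sections~\ref{sec:thresholds} and \ref{sec:line} rewrite the problem in terms of moving hyperplanes and show the idea for $d=1$. Sections~\ref{sec:zeros} and \ref{sec:sweep} prove Theorem~\ref{thm:upper}, Sections~\ref{sec:one} and \ref{sec:lower} prove Theorem~\ref{thm:lower}, and Section~\ref{sec:convex} proves Theorem~\ref{thm:convex}.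

\section{Thresholds and linear dependencies}\label{sec:thresholds}

The loss $g$ is an increasing bijection $\mathbb R\to(0,\infty)$ with inverse
\[
\varphi(s)=\ln(e^s-1)=s+\ln(1-e^{-s}),\qquad \varphi'(s)=\frac1{1-e^{-s}}\qquad(s>0).
\]
Note that $\varphi(s)<s$, that $\varphi'(s)>1$, and that $\varphi$ vanishes only at $s=\ln2$. Throughout we put
\[
a_i=1/w_i,\qquad b_i(r)=\varphi(a_ir)-o_i\qquad(r>0).
\]
Since $\varphi$ is increasing, for every $r>0$,
\begin{equation}\label{eq:threshold}
f_i(\beta)\ge r\iff x_i\beta\ge b_i(r),
\end{equation}
and the same holds with $>$ or $<$ on both sides. For $r\le0$ the trace is $[m]$, because $f_i>0$. So for fixed $r>0$ a trace records on which side of each hyperplane $H_i(r)=\{\beta:x_i\beta=b_i(r)\}$ the point $\beta$ lies, and as $r$ varies each hyperplane moves parallel to itself, at a speed that depends on its weight.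

When all $b_i(r)$ depend on $r$ in the same simple way, linear algebra bounds the VC dimension. This covers equal weights, and also the two losses that $g$ resembles at the two ends: $g(y)-y\to0$ as $y\to\infty$, and $g(y)/e^y\to1$ as $y\to-\infty$.

\begin{proposition}\label{prop:models}
Without offsets, the VC dimension is at most $d+1$ in each of the following cases: \emph{(a)} the loss $g$ with equal weights; \emph{(b)} the loss $\max\{y,0\}$ with arbitrary positive weights; \emph{(c)} the loss $e^y$ with arbitrary positive weights.
\end{proposition}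

\begin{proof}
In all three cases the trace is $[m]$ for $r\le0$, and \eqref{eq:threshold} holds for $r>0$, with $b_i(r)=\varphi(ar)$, $b_i(r)=a_ir$ and $b_i(r)=\ln a_i+\ln r$, respectively. Let $m=d+2$. Choose $c\in\mathbb R^m\setminus\{0\}$ solving the $d+1$ homogeneous equations $\sum_ic_ix_i=0$ and $\sum_ic_i=0$ (in case (b), $\sum_ic_ia_i=0$ instead). Then $c$ has entries of both signs, and $\sum_ic_ib_i(r)$ is a constant $\gamma$ independent of $r$. Hence
\[
\sum_i c_i\bigl(x_i\beta-b_i(r)\bigr)=-\gamma\qquad\text{for all }\beta\text{ and }r>0.
\]
If the trace of $(\beta,r)$ is $\{i:c_i>0\}$, then every term on the left is nonnegative and those with $c_i<0$ are positive, so $-\gamma>0$. If the trace is $\{i:c_i<0\}$, every term is nonpositive and those with $c_i>0$ are negative, so $-\gamma<0$. The two sets cannot both be traces.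
\end{proof}

\begin{example}\label{ex:simplex}
The bound $d+1$ is attained in case (a). Take weights $1$ and the points $x_0=0$, $x_i=e_i$ ($1\le i\le d$), the standard basis vectors. The threshold $t=\varphi(r)$ takes every real value. Given $\sigma\in\{\pm1\}^{\{0,\dots,d\}}$, let $t=-\sigma_0$ and $\beta_i=-\sigma_0+\sigma_i$. Then $x_0\beta-t=\sigma_0$ and $x_i\beta-t=\sigma_i$, so the trace is $\{i:\sigma_i=1\}$. In particular $D(d)\ge d+1$.
\end{example}

If the weights take only $T$ values, then a shattered set contains at most $d+1$ functions of each weight by (a), so the VC dimension is at most $T(d+1)$. This bound degrades with the number of weights, whereas cases (b) and (c) suggest that the weights should not matter at all, and even that the answer might be $d+1$. The proof of Proposition~\ref{prop:models} shows where the difficulty lies. It needs a dependency $c$ of the $x_i$ for which $\sum_ic_ib_i(r)$ does not depend on $r$. For the logistic loss with distinct weights there is none (Lemma~\ref{lem:zeros}). The function $r\mapsto\sum_ic_ib_i(r)$ may change sign, and everything below turns on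 how often it does.

One reduction is used repeatedly: every trace can be realized with strict inequalities and a positive level.

\begin{lemma}\label{lem:strict}
Let $S\subseteq[m]$ be a trace. There are $\beta\in\mathbb R^d$ and $r>0$ with $f_i(\beta)>r$ for $i\in S$ and $f_i(\beta)<r$ for $i\notin S$.
\end{lemma}

\begin{proof}
Let $S=\{i:f_i(\beta)\ge r_0\}$ and recall that $f_i>0$. If $S=[m]$, take $0<r<\min_if_i(\beta)$. If $S=\emptyset$, take $r=r_0$, which is positive since $r_0>f_1(\beta)$. Otherwise $0<\max_{i\notin S}f_i(\beta)<r_0\le\min_{i\in S}f_i(\beta)$, and any $r$ strictly between the maximum and the minimum will do.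
\end{proof}

For $r>0$ define the set of \emph{patterns at level $r$},
\[
P(r)=\bigl\{\sigma\in\{\pm1\}^m:\ \text{there is }\beta\text{ with }\sigma_i\,(x_i\beta-b_i(r))>0\text{ for all }i\bigr\}.
\]
By \eqref{eq:threshold} and Lemma~\ref{lem:strict}, the map $\sigma\mapsto\{i:\sigma_i=1\}$ is a bijection from $\bigcup_{r>0}P(r)$ onto the set of traces.

\section{Points moving on a line}\label{sec:line}

Let $d=1$ and $x_i\ne0$. Each hyperplane is a point $h_i(r)=b_i(r)/x_i$ on the $\beta$-axis.

\begin{example}\label{ex:two}
Take $f_1(\beta)=g(\beta)$ and $f_2(\beta)=\frac12g(3\beta)$, so that $h_1(r)=\varphi(r)$ and $h_2(r)=\frac13\varphi(2r)$, and $f_i(\beta)>r$ means $\beta>h_i(r)$. With $u=e^r>1$,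
\[
h_1(r)<h_2(r)\iff(u-1)^3<u^2-1\iff(u-1)^2<u+1\iff u<3 .
\]
For $r<\ln3$ the three intervals cut out by $h_1<h_2$ give, from left to right, the traces $\emptyset,\{1\},\{1,2\}$. At $r=\ln3$ the two points collide at $\beta=\ln 2$ and the middle interval disappears. For $r>\ln3$ it is back, with $h_2<h_1$, and carries the trace $\{2\}$; the two outer intervals keep their traces. In total there are $3+1$ traces: three from one level and one from the collision.
\end{example}

The same count works for $m$ points. At a level where the $h_i(r)$ are distinct there are $m+1$ intervals, and the pattern of an interval is determined by the set of points to its left. So $P(r)$ depends only on the order of the points. The order changes only at collisions. If at level $z$ only $h_i$ and $h_j$ collide, they are neighbors in the order, and swapping them changes the pattern of the one interval between them and of no other. Hence the number of traces is at most $m+1$ plus the number of collisions. Now $h_i(r)=h_j(r)$ means $x_jb_i(r)-x_ib_j(r)=0$, and the coefficients $(x_j,-x_i)$ form the linear dependency of the pair $x_i,x_j$.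 If every such function has at most three zeros, we obtain $1+m+3\binom m2$, the bound of Theorem~\ref{thm:upper} for $d=1$.

Three things are needed in dimension $d$: a bound on the zeros of $\sum_ic_ib_i(r)$ with $d+1$ terms; a substitute for the order of the points, which will be the list of signs of these sums; and a proof that one event creates at most one pattern.

\section{Counting zeros}\label{sec:zeros}

We first recall the standard bound for exponential sums: \emph{if $\lambda_1,\dots,\lambda_N$ are distinct reals and $\gamma_1,\dots,\gamma_N$ are reals, not all zero, then $\sum_j\gamma_je^{\lambda_jr}$ has at most $N-1$ real zeros.} The proof is by induction on $N$, and we may assume that all $\gamma_j\neq0$. For $N=1$ there is no zero. For $N>1$ multiply by $e^{-\lambda_Nr}$ and differentiate; the result $\sum_{j<N}\gamma_j(\lambda_j-\lambda_N)e^{(\lambda_j-\lambda_N)r}$ has nonzero coefficients, hence at most $N-2$ zeros, and Rolle's theorem allows one more zero for the original sum.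

The function $\varphi(ar)$ is not an exponential sum, but its derivative is a quotient of two. So we differentiate once and clear denominators.

\begin{lemma}\label{lem:zeros}
Let $a_1,\dots,a_n>0$ be distinct, $c_1,\dots,c_n\ne0$ and $\gamma\in\mathbb R$, where $n\ge1$. Then $F(r)=\gamma+\sum_{i=1}^nc_i\varphi(a_ir)$ has at most $2^n-1$ zeros in $(0,\infty)$.
\end{lemma}

\begin{proof}
We have $F'(r)=\sum_ic_ia_i/(1-e^{-a_ir})$. First, $F'\not\equiv0$. Let $a_1$ be the smallest $a_i$. From $1/(1-e^{-s})=1+e^{-s}+O(e^{-2s})$ and $a_i>a_1$ for $i\neq1$ we get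
\[
F'(r)=\sum_ic_ia_i+c_1a_1e^{-a_1r}\,(1+o(1))\qquad(r\to\infty).
\]
If $F'\equiv0$, the limit $r\to\infty$ gives $\sum_ic_ia_i=0$, and then multiplying by $e^{a_1r}$ gives $c_1a_1=0$, which is false.

Multiply $F'$ by $\prod_j(e^{a_jr}-1)$, which is positive on $(0,\infty)$. The product is
\[
G(r)=\sum_ic_ia_i\,e^{a_ir}\prod_{j\ne i}(e^{a_jr}-1),
\]
and it has the same zeros in $(0,\infty)$ as $F'$. When the $i$-th summand is expanded, every exponent is $\sum_{l\in T}a_l$ for a set $T\subseteq[n]$ that contains $i$. So $G$ is an exponential sum with at most $2^n-1$ distinct exponents, one for each nonempty $T$, and $G\not\equiv0$. It has at most $2^n-2$ zeros, and by Rolle's theorem $F$ has at most $2^n-1$.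
\end{proof}

The $a_i$ must be distinct: for $a_1=a_2$, $c_1=-c_2$, $\gamma=0$ and $n=2$ the function $F$ vanishes identically. The lemma shows in particular that the functions $r\mapsto\varphi(a_ir)$ with distinct $a_i$ are linearly independent, and that no nontrivial combination of them is constant.

A bound exponential in $n=d+1$ may look too weak, but it will be multiplied by $\binom m{d+1}$ and compared with $2^m$. The following estimate shows that for $m=\alpha(d+1)$ all three quantities are $(d+1)$-th powers of functions of $\alpha$, so a factor $2^{d+1}$ affects only the constant.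

\begin{lemma}\label{lem:binomial}
Let $\delta\ge1$ and $m\ge2\delta$ be integers and $\alpha=m/\delta$. Then
\[
\sum_{k=0}^{\delta}\binom mk\le\Bigl(\frac{\alpha^\alpha}{(\alpha-1)^{\alpha-1}}\Bigr)^{\delta}\le(e\alpha)^\delta .
\]
\end{lemma}

\begin{proof}
Since $1/\alpha\le\frac12$, the quantity $\pi_k=\alpha^{-k}(1-1/\alpha)^{m-k}$ is nonincreasing in $k$. By the binomial theorem $1\ge\sum_{k\le\delta}\binom mk\pi_k\ge\pi_\delta\sum_{k\le\delta}\binom mk$, and $\pi_\delta^{-1}=\alpha^\delta\bigl(\alpha/(\alpha-1)\bigr)^{(\alpha-1)\delta}$ is the middle expression. Finally $\bigl(1+\frac1{\alpha-1}\bigr)^{\alpha-1}\le e$.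
\end{proof}

\section{The sweep: proof of Theorem~\ref{thm:upper}}\label{sec:sweep}

For $m\le d$ the first sum in Theorem~\ref{thm:upper} equals $2^m$ and there is nothing to prove. Let $m\ge d+1$. In this section $I,I'$ denote $(d+1)$-element subsets of $[m]$.

\subsection{General position}

The count on the line assumed that only two points collide at a time. If three points with $x_i>0$ collide and reverse their order, the traces $\{3\}$ and $\{2,3\}$ replace $\{1\}$ and $\{1,2\}$, and one event creates two patterns. We exclude such coincidences by a perturbation.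

Suppose that
\begin{enumerate}
\item[(G1)] any $d$ of the vectors $x_1,\dots,x_m$ are linearly independent.
\end{enumerate}
Then for each $I$ the vectors $x_i$, $i\in I$, have rank $d$, so they satisfy a dependency $\sum_{i\in I}c^I_ix_i=0$, unique up to scaling. All $c^I_i$ are nonzero, since otherwise $d$ of the vectors would be dependent. Fix such a $c^I$ for each $I$ and put
\[
F_I(r)=\sum_{i\in I}c^I_i\,b_i(r)=-\sum_{i\in I}c_i^Io_i+\sum_{i\in I}c^I_i\,\varphi(a_ir).
\]
The data $(x_i,a_i,o_i)_{i\in[m]}$ are in \emph{general position} if (G1) holds together with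
\begin{enumerate}
\item[(G2)] $a_1,\dots,a_m$ are distinct;
\item[(G3)] for $I\ne I'$, the functions $F_I$ and $F_{I'}$ have no common zero in $(0,\infty)$.
\end{enumerate}

\begin{lemma}\label{lem:generic}
For any data $(x_i,a_i,o_i)_{i\in[m]}$ there are data in general position with the same offsets $o_i$ and at least as many traces.
\end{lemma}

\begin{proof}
For each trace fix a pair $(\beta,r)$ as in Lemma~\ref{lem:strict}. This gives finitely many strict inequalities between functions continuous in $(x_i,a_i)_i$. They persist, with the same pairs $(\beta,r)$, under all small perturbations of the $x_i$ and $a_i$, so no trace is lost. Condition (G1) says that finitely many determinants, each a nonzero polynomial in the entries of the $x_i$, do not vanish; a small perturbation of the $x_i$ achieves it. Fix these $x_i$ and the $c^I$.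

It remains to show that almost every $a\in(0,\infty)^m$ satisfies (G2) and (G3). Let $U$ be the open set of $a$ with distinct positive entries; its complement in $(0,\infty)^m$ is null. Fix $I\ne I'$ and let $B\subseteq U$ be the set of $a$ for which $F_I$ and $F_{I'}$ have a common zero. It is the projection to $U$ of $\{(a,r)\in U\times(0,\infty):F_I(r)=F_{I'}(r)=0\}$. This set is closed in an open subset of $\mathbb R^{m+1}$, so it is a countable union of compact sets, and so is its projection; thus $B$ is a Borel set. Pick $i\in I'\setminus I$ and fix all coordinates of $a$ except $a_i$. Then $F_I$ is fixed and has finitely many zeros by Lemma~\ref{lem:zeros}. For each such zero $r$, the equation $F_{I'}(r)=0$ prescribes the value of $c_i^{I'}\varphi(a_ir)$, so it holds for at most one $a_i$, because $c_i^{I'}\ne0$ and $\varphi$ is injective. Every line parallel to the $i$-th axis therefore meets $B$ in a finite set, and $B$ is null by Fubini's theorem. There are finitely many pairs $I,I'$.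
\end{proof}

\subsection{Patterns are determined by the signs of the $F_I$}

From now on the data are in general position. A pattern $\sigma$ lies in $P(r)$ when $m$ open half-spaces of $\mathbb R^d$ have a common point. Helly's theorem states that $m\ge d+1$ convex subsets of $\mathbb R^d$ have a common point if every $d+1$ of them do. This reduces the question to the sets $I$, and for one set $I$ there is a single dependency to respect. For $\kappa\in\{\pm1\}$ say that $\sigma$ is \emph{$\kappa$-aligned on $I$} if $\sigma_i=\kappa\operatorname{sgn}c^I_i$ for all $i\in I$.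

\begin{lemma}\label{lem:criterion}
Let $r>0$ and $\sigma\in\{\pm1\}^m$. Then $\sigma\in P(r)$ if and only if $\kappa F_I(r)<0$ for every pair $(I,\kappa)$ such that $\sigma$ is $\kappa$-aligned on $I$.
\end{lemma}

\begin{proof}
By Helly's theorem, $\sigma\in P(r)$ if and only if for every $I$ the subsystem $\sigma_i(x_i\beta-b_i(r))>0$, $i\in I$, is solvable. Fix $I$ and write $c=c^I$. The image of the linear map $\beta\mapsto(x_i\beta)_{i\in I}$ has dimension $d$ and lies in the $d$-dimensional space $c^\perp\subseteq\mathbb R^I$, so it equals $c^\perp$. The subsystem asks for $\beta$ with $x_i\beta=b_i(r)+\sigma_it_i$ and $t_i>0$. Hence it is solvable if and only if there are $t_i>0$ with $\sum_{i\in I}c_i(b_i(r)+\sigma_it_i)=0$, that is,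
\begin{equation}\label{eq:slack}
\sum_{i\in I}c_i\sigma_it_i=-F_I(r).
\end{equation}
If the numbers $c_i\sigma_i$ have both signs, the left side takes every real value as $t$ ranges over positive vectors, and the subsystem is solvable. If they all have the sign $\kappa$, which means that $\sigma$ is $\kappa$-aligned on $I$, the left side takes exactly the nonzero values of sign $\kappa$, and the subsystem is solvable if and only if $\kappa F_I(r)<0$.
\end{proof}

The proof also identifies the events. By the description of the image as $c^\perp$, $F_I(z)=0$ holds exactly when the hyperplanes $H_i(z)$, $i\in I$, have a common point.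

\subsection{One new pattern per zero}

Let $Z$ be the set of all zeros in $(0,\infty)$ of all the functions $F_I$. It is finite by (G2) and Lemma~\ref{lem:zeros}.

\begin{proposition}\label{prop:sweep}
For data in general position, the number of traces is at most $\sum_{k=0}^d\binom mk+|Z|$.
\end{proposition}

\begin{proof}
On a component $J$ of $(0,\infty)\setminus Z$ no $F_I$ changes sign, so by Lemma~\ref{lem:criterion} the set $P(r)$ does not depend on $r\in J$; call it $P(J)$. The levels $z\in Z$ add nothing: if $\beta$ satisfies the strict inequalities for $\sigma$ at level $z$, it satisfies them at all nearby levels. So the number of traces is $|\bigcup_JP(J)|$. We go through the $|Z|+1$ components from left to right.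

\emph{The first component.} Fix $r$ and $I$. The inequalities $F_I(r)<0$ and $-F_I(r)<0$ cannot both hold, so by Lemma~\ref{lem:criterion} there is $\kappa$ such that no $\sigma\in P(r)$ is $\kappa$-aligned on $I$. Thus $P(r)$, viewed as a family of subsets of $[m]$, shatters no $(d+1)$-element set, and the Sauer--Shelah lemma gives $|P(r)|\le\sum_{k\le d}\binom mk$.

\emph{Crossing a zero.} Let $z\in Z$, and let $J,J'$ be the components just before and just after $z$. We claim that $|P(J')\setminus P(J)|\le1$; this finishes the proof. By (G3) there is exactly one $I$ with $F_I(z)=0$, and every other $F_{I'}$ has the same sign on $J$ and on $J'$. Let $\sigma\in P(J')\setminus P(J)$ and write $c=c^I$. We show that $\sigma$ is determined by $z$; see Figure~\ref{fig:flip}.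

By Lemma~\ref{lem:criterion}, some condition $\kappa F_{I'}<0$ required of $\sigma$ fails on $J$ and holds on $J'$. Only $F_I$ can change sign, so $I'=I$: the pattern $\sigma$ is $\kappa$-aligned on $I$, where $\kappa$ is minus the sign of $F_I$ on $J'$. This determines $\sigma_i$ for $i\in I$.

For the other coordinates we locate the cell of $\sigma$. Since $F_I(z)=0$, the hyperplanes $H_i(z)$, $i\in I$, have a common point $\beta^*$, and it is unique because the $x_i$, $i\in I$, span $\mathbb R^d$. No $H_j(z)$ with $j\notin I$ contains $\beta^*$: otherwise, for any $i\in I$, the set $I'=(I\setminus\{i\})\cup\{j\}$ would satisfy $F_{I'}(z)=\sum_{l\in I'}c^{I'}_lx_l\beta^*=0$, contrary to (G3). For each $r\in J'$ choose $\beta(r)$ realizing $\sigma$ at level $r$ and put $t_i(r)=\sigma_i(x_i\beta(r)-b_i(r))>0$. Because $c_i\sigma_i=\kappa|c_i|$ for $i\in I$, equation \eqref{eq:slack} reads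
\[
\sum_{i\in I}|c_i|\,t_i(r)=|F_I(r)|,
\]
and the right side tends to $0$ as $r\downarrow z$. All $c_i$ are nonzero, so $t_i(r)\to0$ and $x_i\beta(r)\to b_i(z)=x_i\beta^*$ for $i\in I$. Since these $x_i$ span $\mathbb R^d$, we get $\beta(r)\to\beta^*$. For $j\notin I$ it follows that $x_j\beta(r)-b_j(r)\to x_j\beta^*-b_j(z)\ne0$, and therefore $\sigma_j=\operatorname{sgn}(x_j\beta^*-b_j(z))$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\fill[gray!40] (0,0) -- (-0.6,-0.6) -- (0.6,-0.6) -- cycle;
\draw (-1.3,-1.3) -- (1.3,1.3); \draw (-1.3,1.3) -- (1.3,-1.3);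
\draw (-1.5,-0.6) -- (1.5,-0.6); \draw[dashed] (1.05,-1.4) -- (1.05,1.4);
\node at (0,-1.8) {$r<z$};
\end{scope}
\begin{scope}[xshift=4.2cm]
\draw (-1.3,-1.3) -- (1.3,1.3); \draw (-1.3,1.3) -- (1.3,-1.3);
\draw (-1.5,0) -- (1.5,0); \draw[dashed] (1.05,-1.4) -- (1.05,1.4);
\fill (0,0) circle (1.8pt); \node at (0,0.45) {$\beta^*$};
\node at (0,-1.8) {$r=z$};
\end{scope}
\begin{scope}[xshift=8.4cm]
\fill[gray!40] (0,0) -- (-0.6,0.6) -- (0.6,0.6) -- cycle;
\draw (-1.3,-1.3) -- (1.3,1.3); \draw (-1.3,1.3) -- (1.3,-1.3);
\draw (-1.5,0.6) -- (1.5,0.6); \draw[dashed] (1.05,-1.4) -- (1.05,1.4);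
\node at (0,-1.8) {$r>z$};
\end{scope}
\end{tikzpicture}
\caption{An event of the sweep for $d=2$. Three lines (solid) move parallel to themselves as the level $r$ grows and meet in a point $\beta^*$ at $r=z$. The triangle they bound (shaded) shrinks to $\beta^*$ and reappears on the opposite side of all three lines. Every other line (dashed) misses $\beta^*$, so the side of it on which the new triangle lies is determined. The new triangle is the only new cell.}\label{fig:flip}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By Lemma~\ref{lem:generic} we may assume general position. Lemma~\ref{lem:zeros} with $n=d+1$ gives $|Z|\le(2^{d+1}-1)\binom m{d+1}$, and Proposition~\ref{prop:sweep} gives the bound on the number of traces.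

Now suppose that $m$ functions are shattered, put $\delta=d+1$ and $\alpha=m/\delta$, and assume $\alpha\ge\frac92$. The trace bound and Lemma~\ref{lem:binomial} give
\[
2^{\alpha\delta}=2^m\le2^\delta\sum_{k\le\delta}\binom mk\le2^\delta\Bigl(\frac{\alpha^\alpha}{(\alpha-1)^{\alpha-1}}\Bigr)^\delta .
\]
Taking $\delta$-th roots and logarithms, we get $\Psi(\alpha)\le0$ for
\[
\Psi(\alpha)=(\alpha-1)\ln2+(\alpha-1)\ln(\alpha-1)-\alpha\ln\alpha .
\]
But $\Psi'(\alpha)=\ln\frac{2(\alpha-1)}{\alpha}>0$ for $\alpha>2$, and $2\Psi(\frac92)=7\ln7-9\ln\frac92>0$ because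
\[
7^7=823543>756681>\frac{387420489}{512}=\Bigl(\frac92\Bigr)^9 .
\]
So $\Psi(\alpha)>0$, a contradiction. Hence $m<\frac92(d+1)$, and $\frac92(d+1)\le9d$ since $d\ge1$.
\end{proof}

\begin{remark}[Other losses]\label{rem:other}
The proof uses only that $g:\mathbb R\to(0,\infty)$ is a continuous increasing bijection and that Lemma~\ref{lem:zeros} holds for its inverse. Suppose that a loss has the first property, and the second with a bound $\Lambda^n$, $\Lambda\ge1$, in place of $2^n-1$. Then for $\alpha=m/\delta\ge2$ the number of traces is at most $\Lambda^\delta\sum_{k\le\delta}\binom mk\le(\Lambda e\alpha)^\delta$, and shattering forces $2^\alpha\le\Lambda e\alpha$. This bounds $\alpha$ in terms of $\Lambda$, so the VC dimension is $O_\Lambda(d)$. Theorem~\ref{thm:convex} shows that some hypothesis of this kind is needed.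
\end{remark}

\section{The exact value in dimension one}\label{sec:one}

For $d=1$ and $m=3$ Theorem~\ref{thm:upper} allows $1+3+9=13$ traces, which does not exclude $8$. Without offsets the constant $\gamma$ in Lemma~\ref{lem:zeros} vanishes, and for two terms the count drops from three zeros to one.

\begin{lemma}\label{lem:onezero}
Let $0<a_1<a_2$ and $c_1,c_2\ne0$. Then $F(r)=c_1\varphi(a_1r)+c_2\varphi(a_2r)$ has at most one zero in $(0,\infty)$.
\end{lemma}

\begin{proof}
Let $r_0=(\ln2)/a_2$, the zero of $\varphi(a_2r)$. At $r_0$ we have $F=c_1\varphi(a_1r_0)\ne0$, since $a_1r_0<\ln2$. For $r\ne r_0$, $F(r)=0$ means $R(r)=-c_2/c_1$, where $R(r)=\varphi(a_1r)/\varphi(a_2r)$. So it suffices to show that $R$ is injective. On $(0,r_0)$ we have $\varphi(a_1r)<\varphi(a_2r)<0$, so $R>1$. On $(r_0,\infty)$ we have $\varphi(a_1r)<\varphi(a_2r)$ and $\varphi(a_2r)>0$, so $R<1$. It remains to show that $R'>0$ on both intervals.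

Since $r\frac{d}{dr}\varphi(ar)=ar\,\varphi'(ar)$, we introduce $B(s)=s\varphi'(s)=s/(1-e^{-s})>0$ and $q=\varphi/B$. With $s_i=a_ir$,
\[
rR'(r)\,\varphi(s_2)^2=B(s_1)\varphi(s_2)-B(s_2)\varphi(s_1)=B(s_1)B(s_2)\bigl(q(s_2)-q(s_1)\bigr).
\]
As $s_1<s_2$, it is enough to prove that $q$ is increasing, that is, $\varphi'B-\varphi B'>0$. We have
\[
B'(s)=\frac{1-e^{-s}-se^{-s}}{(1-e^{-s})^2}>0,\qquad\frac{B'(s)}{B(s)}=\frac1s-\frac{e^{-s}}{1-e^{-s}}<\frac1s,
\]
the first because $e^s>1+s$. If $s\le\ln2$, then $\varphi'B>0$ and $-\varphi B'\ge0$. If $s>\ln2$, then $0<\varphi<s$ and $\varphi'>1$, so $\varphi'/\varphi>1/s>B'/B$, and multiplying by $\varphi B>0$ gives the claim.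
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(i)]
Let $d=1$, $m=3$ and $o_i=0$. Lemma~\ref{lem:generic} keeps the offsets, so in general position each $F_I$ has the form in Lemma~\ref{lem:onezero} and $|Z|\le\binom32=3$. By Proposition~\ref{prop:sweep} there are at most $1+3+3=7<8$ traces. No three functions are shattered, so $D(1)\le2$, and $D(1)\ge2$ by Example~\ref{ex:simplex}.
\end{proof}

\section{Lower bounds}\label{sec:lower}

All offsets are zero in this section. The bound $D(d)\ge d+1$ is Example~\ref{ex:simplex}. To see that
\begin{equation}\label{eq:step}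
D(d+1)\ge D(d)+1,
\end{equation}
take a shattered set of size $D(d)$, append a zero coordinate to each $x_i$, and add the point $e_{d+1}$ with weight $1$. Realize a given trace on the old functions with some $r>0$ (Lemma~\ref{lem:strict}). The old functions do not depend on $\beta_{d+1}$, and the new one belongs to the range if and only if $\beta_{d+1}\ge\varphi(r)$, which we may arrange either way. So the excess $D(d)-d$ is nondecreasing, and our task is to reach excess $k$ in as small a dimension as possible.

\subsection{The dual picture}

To shatter $m=d+k$ functions with $k$ small compared to $d$, it is better to work in the $k$-dimensional space of dependencies among the $x_i$ than in $\mathbb R^d$. We start from vectors $\xi_1,\dots,\xi_m$ that span $\mathbb R^k$, with $d=m-k\ge1$. The linear map $M:\mathbb R^m\to\mathbb R^k$, $My=\sum_iy_i\xi_i$, is surjective, so its kernel has dimension $d$. Let $x_1,\dots,x_m\in\mathbb R^d$ be the rows of an $m\times d$ matrix whose columns form a basis of $\ker M$; then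
\[
\{(x_i\beta)_{i\in[m]}:\beta\in\mathbb R^d\}=\ker M .
\]
Given $a_1,\dots,a_m>0$, the thresholds are summarized by one curve in $\mathbb R^k$,
\[
v(r)=\sum_{i=1}^m\varphi(a_ir)\,\xi_i\qquad(r>0).
\]
Each $u\in\mathbb R^k$ gives the dependency $c_i=\langle u,\xi_i\rangle$ of the $x_i$, and $\sum_ic_ib_i(r)=\langle u,v(r)\rangle$. The next lemma is the counterpart of Lemma~\ref{lem:criterion} that uses all dependencies and needs no general position.

\begin{lemma}\label{lem:dual}
Let $\sigma\in\{\pm1\}^m$ and $r>0$. Suppose that $\langle u,v(r)\rangle<0$ for every $u\ne0$ with $\sigma_i\langle u,\xi_i\rangle\ge0$ for all $i\in[m]$. Then $\sigma\in P(r)$.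
\end{lemma}

\begin{proof}
We need $t\in\mathbb R^m_{>0}$ with $(\varphi(a_ir)+\sigma_it_i)_i\in\ker M$, that is, $-v(r)\in Q$, where $Q=\{\sum_it_i\sigma_i\xi_i:t\in\mathbb R^m_{>0}\}$. The set $Q$ is convex, and it is open as the image of an open set under a surjective linear map. A point outside an open convex set can be separated from it by a hyperplane. So if $-v(r)\notin Q$, there is $u\ne0$ with
\[
-\langle u,v(r)\rangle\le\sum_it_i\,\sigma_i\langle u,\xi_i\rangle\qquad\text{for all }t\in\mathbb R^m_{>0}.
\]
Letting one $t_i\to\infty$ shows $\sigma_i\langle u,\xi_i\rangle\ge0$, since otherwise the right side tends to $-\infty$. Letting $t\to0$ gives $\langle u,v(r)\rangle\ge0$, contrary to the hypothesis.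
\end{proof}

So the hyperplanes $\xi_i^\perp$ cut $\mathbb R^k$ into cones, and the curve must visit, for each cone, a vector that is negative on the whole cone. With equal weights the curve stays on the line through $\sum_i\xi_i$; for $k\ge2$ some $u\ne0$ is orthogonal to this line, and the hypothesis fails for any cone that contains $u$. With distinct weights the functions $\varphi(a_i\,\cdot)$ are independent, and the curve can be steered: $N$ additional functions force it through $N$ prescribed vectors. The additional hyperplanes only subdivide the cones, which does no harm.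

\begin{proposition}\label{prop:steer}
Let $\xi_1,\dots,\xi_p,v_1,\dots,v_N\in\mathbb R^k$ with $k,N\ge1$, and for $\sigma\in\{\pm1\}^p$ let $K_\sigma=\{u\in\mathbb R^k:\sigma_i\langle u,\xi_i\rangle\ge0\text{ for }i\le p\}$. Suppose that for each $\sigma$ there is $j$ with $\langle u,v_j\rangle<0$ for all $u\in K_\sigma\setminus\{0\}$. Then $D(p+N-k)\ge p+N$.
\end{proposition}

\begin{proof}
The vectors $\xi_1,\dots,\xi_p$ span $\mathbb R^k$: if $u\ne0$ were orthogonal to all of them, then $u$ and $-u$ would lie in the same $K_\sigma$, and $v_j$ cannot be negative on both. Hence $p\ge k$. Let $m=p+N$ and $d=m-k\ge N\ge1$. Put $a_i=1$ for $i\le p$ and let $a_{p+1},\dots,a_m>0$ be distinct. The vectors $(\varphi(a_{p+l}r))_{l\in[N]}$, $r>0$, span $\mathbb R^N$, for a nonzero vector orthogonal to all of them would be a linear relation among the functions $\varphi(a_{p+l}\,\cdot)$, which Lemma~\ref{lem:zeros} excludes. So there are $r_1,\dots,r_N>0$ such that the matrix $(\varphi(a_{p+l}r_j))_{l,j}$ is invertible, and the system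
\[
\sum_{l=1}^N\varphi(a_{p+l}r_j)\,\xi_{p+l}=v_j-\varphi(r_j)\sum_{i=1}^p\xi_i\qquad(j\in[N])
\]
has a solution $\xi_{p+1},\dots,\xi_m\in\mathbb R^k$. For the vectors $\xi_1,\dots,\xi_m$ we then have $v(r_j)=v_j$. Define $x_1,\dots,x_m\in\mathbb R^d$ as above and let $w_i=1/a_i$.

Given $\sigma\in\{\pm1\}^m$, choose $j$ for its restriction $\sigma'$ to $[p]$. Every $u\ne0$ with $\sigma_i\langle u,\xi_i\rangle\ge0$ for all $i\in[m]$ lies in $K_{\sigma'}\setminus\{0\}$, so $\langle u,v(r_j)\rangle<0$. By Lemma~\ref{lem:dual}, $\sigma\in P(r_j)$. All $2^m$ patterns occur, so the $m$ functions are shattered.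
\end{proof}

The excess is $k$ and the dimension is $p+N-k$. We need few hyperplanes that cut $\mathbb R^k$ into narrow cones, and few vectors $v_j$ that serve all the cones.

\subsection{Tournaments}

The first case that beats $d+1$ is $k=2$. In the plane $y_1+y_2+y_3=0$ take the three lines $y_i=y_l$. Six of the eight sign vectors give the six sectors $y_j\le y_{j'}\le y_{j''}$, and on such a sector $y_j<0$ except at the origin, since the coordinates sum to zero. The other two give $y_1\le y_2\le y_3\le y_1$ or its reverse, and the cone is $\{0\}$. So the three functionals $y_1,y_2,y_3$ serve all cones; with $p=N=3$ we get $D(4)\ge6$.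

\begin{proof}[Proof of Theorem~\ref{thm:lower}(ii)]
Only the third bound remains. Let $k\ge1$ and identify $\mathbb R^k$ with the Euclidean space $V=\{y\in\mathbb R^{k+1}:\sum_ly_l=0\}$. Let the $\xi$'s be the $p=\binom{k+1}2$ vectors of $V$ that represent the functionals $y_i-y_l$ $(i<l)$, and let $v_1,\dots,v_{k+1}\in V$ represent the functionals $y_1,\dots,y_{k+1}$. A sign vector $\sigma$ prescribes for each pair $\{i,l\}$ one of the inequalities $y_i\le y_l$, $y_l\le y_i$. Draw an arrow $i\to l$ if $y_i\le y_l$ is prescribed; this is a tournament on $[k+1]$, a complete graph with oriented edges.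

Some vertex $j$ reaches all vertices along directed paths. Indeed, take $j$ such that the set $A$ of vertices reachable from $j$ (including $j$) is as large as possible. If $l\notin A$, the arrow between $j$ and $l$ is $l\to j$, so $l$ reaches $A\cup\{l\}$, contradicting the choice of $j$. Following the paths, $y_j=\min_ly_l$ on $K_\sigma$. If $y\in V$ is nonzero, its smallest coordinate is negative. So $\langle y,v_j\rangle<0$ on $K_\sigma\setminus\{0\}$.

Here $p+N=\frac{(k+1)(k+2)}2$, and Proposition~\ref{prop:steer} gives $D(d_k)\ge d_k+k$ for $d_k=p+N-k=\frac{k^2+k+2}2$. By \eqref{eq:step}, $D(d)\ge d+k$ whenever $d\ge d_k$, that is, $k^2+k+2-2d\le0$, or $k\le\frac{\sqrt{8d-7}-1}2$. For $d\ge2$ take the largest such $k\geq 1$. For $d=1$ the bound reads $D(1)\ge1$, which is weaker than $D(1)\ge2$.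
\end{proof}

\subsection{Nets}

The tournament construction spends about $k^2/2$ hyperplanes. If the $v_j$ are the $2k$ vectors $\pm e_1,\dots,\pm e_k$, then cones of angular diameter below $1/\sqrt k$ suffice, because every unit vector has a coordinate of size at least $1/\sqrt k$. A cone has small diameter if every two directions that are far apart are separated by one of the hyperplanes. This is a hitting-set condition on the normals $\xi_l$, and the $\varepsilon$-net theorem \cite{HW,BEHW} is the tool for it: \emph{there is an absolute constant $A_0$ such that, if $\nu$ is a probability measure on $X$, $\mathcal W$ is a family of measurable sets of VC dimension at most $v\ge1$, and $0<\varepsilon<\frac12$, then some set of at most $A_0\frac v\varepsilon\ln\frac1\varepsilon$ points of $X$ meets every $W\in\mathcal W$ with $\nu(W)\ge\varepsilon$.} For infinite $X$ one also needs that events about a random sample of the type ``some $W$ with $\nu(W)\ge\varepsilon$ contains these sample points and misses those'' are measurable.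

Let $k\ge2$, let $\nu$ be the uniform probability measure on the unit sphere $S^{k-1}$, and for unit vectors $u,u'$ let
\[
W_{u,u'}=\{\xi\in S^{k-1}:\langle\xi,u\rangle\langle\xi,u'\rangle<0\},
\]
the set of normals of hyperplanes that strictly separate $u$ from $u'$.

\begin{lemma}\label{lem:wedge}
\emph{(a)} If $\theta\in[0,\pi]$ is the angle between $u$ and $u'$, then $\nu(W_{u,u'})=\theta/\pi$. \emph{(b)} The family of all $W_{u,u'}$ has VC dimension less than $32k$.
\end{lemma}

\begin{proof}
(a) Let $\Pi$ be a plane containing $u$ and $u'$. Membership of $\xi$ in $W_{u,u'}$ depends only on the direction of the projection of $\xi$ to $\Pi$, which is nonzero almost surely and, by rotation invariance, uniform on the unit circle of $\Pi$. On this circle the two inner products have opposite signs on two open arcs of length $\theta$ each, which have measure $2\theta/2\pi$.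

(b) The sets $Y_u=\{\xi:\langle\xi,u\rangle>0\}$ shatter no $k+1$ points $\xi_0,\dots,\xi_k$: take a dependency $\sum_ic_i\xi_i=0$ with some $c_i>0$; if $Y_u$ cut out $\{\xi_i:c_i>0\}$, then $\sum_ic_i\langle\xi_i,u\rangle>0$, which is absurd. By the Sauer--Shelah lemma and Lemma~\ref{lem:binomial}, the sets $Y_u$ cut at most $(32e)^k<2^{7k}$ subsets out of a set of $32k$ points. Since $W_{u,u'}=(Y_u\cap Y_{-u'})\cup(Y_{-u}\cap Y_{u'})$, the sets $W_{u,u'}$ cut out fewer than $2^{28k}<2^{32k}$ subsets.
\end{proof}

The measurability condition holds: the pairs $(u,u')$ form a compact space, the condition $\xi\in W_{u,u'}$ is open in $(\xi,u,u')$, and $\nu(W_{u,u'})$ is continuous by (a). So the events in question are projections of countable unions of compact sets, and they are Borel as in the proof of Lemma~\ref{lem:generic}.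

\begin{proof}[Proof of Theorem~\ref{thm:lower}(iii)]
Let $k\ge2$ and $\varepsilon=1/(\pi\sqrt k)$. The $\varepsilon$-net theorem gives $\xi_1,\dots,\xi_p\in S^{k-1}$ with $p\le32\pi A_0\,k^{3/2}\ln(\pi\sqrt k)$ that meet every $W_{u,u'}$ of measure at least $\varepsilon$. Let $v_1,\dots,v_{2k}$ be the vectors $\pm e_1,\dots,\pm e_k$. We check the hypothesis of Proposition~\ref{prop:steer}. If $K_\sigma=\{0\}$, any $j$ works. Otherwise pick a unit vector $u_0\in K_\sigma$ and a coordinate $i$ with $|u_{0,i}|\ge1/\sqrt k$, and let $v=-\operatorname{sgn}(u_{0,i})\,e_i$, so that $\langle u_0,v\rangle\le-1/\sqrt k$. Suppose that a unit vector $u\in K_\sigma$ had $\langle u,v\rangle\ge0$. Then $|u-u_0|\ge\langle u-u_0,v\rangle\ge1/\sqrt k$, and the angle $\theta$ between $u$ and $u_0$ satisfies $\theta\ge2\sin(\theta/2)=|u-u_0|\ge1/\sqrt k$. By Lemma~\ref{lem:wedge}(a), $\nu(W_{u,u_0})\ge\varepsilon$, so some $\xi_l$ lies in $W_{u,u_0}$. But $\sigma_l\langle\xi_l,u\rangle\ge0$ and $\sigma_l\langle\xi_l,u_0\rangle\ge0$ give $\langle\xi_l,u\rangle\langle\xi_l,u_0\rangle\ge0$, a contradiction. So $v$ is negative on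 $K_\sigma\setminus\{0\}$.

Proposition~\ref{prop:steer} with $N=2k$ gives $D(p+k)\ge(p+k)+k$. There is an absolute constant $A\ge1$ with $p+k\le Ak^{3/2}\ln k$ for all $k\ge2$, and by \eqref{eq:step},
\[
D(d)\ge d+k\qquad\text{whenever }d\ge Ak^{3/2}\ln k .
\]
Given $d\ge3$, let $k=\lfloor(d/(A\ln d))^{2/3}\rfloor$. Then $k\le d$ and $Ak^{3/2}\ln k\le(d/\ln d)\ln d=d$. For large $d$ we have $k\ge2$ and $k\ge\frac12A^{-2/3}(d/\ln d)^{2/3}$. This proves (iii) with $c=\frac12A^{-2/3}$.
\end{proof}

\section{A smooth convex loss of unbounded VC dimension}\label{sec:convex}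

By Remark~\ref{rem:other}, a counterexample must have an inverse $\psi=g_*^{-1}$ for which combinations $\sum_ic_i\psi(a_ir)$ have many zeros. The extreme case is a power. If $\psi(s)=\sqrt s$ and $x_i=\sqrt{a_i}$, then in dimension one all the points $h_i(r)=\psi(a_ir)/x_i=\sqrt r$ coincide for every $r$. A small relative perturbation of $\psi$ then decides on which side of $\sqrt r$ each point lies. Multiplying $r$ by $a_i=e^i$ is a shift by $i$ in the variable $\tau=\ln s$, so we write an infinite sequence of signs into $\psi$ at the integer values of $\tau$, and the level $r$ selects which block of $m$ consecutive signs is read. The square root is strictly concave with room to spare on the logarithmic scale, so concavity survives. A summand $\ln s$ makes $\psi$ onto $\mathbb R$ and is negligible for large $s$.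

\begin{proof}[Proof of Theorem~\ref{thm:convex}]
Let $\chi\in C^\infty(\mathbb R)$ have support in $(-\frac12,\frac12)$ and $\chi(0)=1$. Choose $\lambda>0$ with $\lambda|\chi|,\lambda|\chi'|,\lambda|\chi''|\le\frac1{10}$, and an integer $L\ge1$ with $\tau e^{-\tau/2}<\lambda/2$ for $\tau\ge L$. Let $(\sigma_\nu)_{\nu>L}$ be a sequence of signs that contains every finite $\pm1$ word as a block of consecutive entries, for instance the concatenation of all such words. Put
\[
\eta(\tau)=\lambda\sum_{\nu>L}\sigma_\nu\,\chi(\tau-\nu),\qquad\psi(s)=\sqrt s\,\bigl(1+\eta(\ln s)\bigr)+\ln s\quad(s>0).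
\]
The summands of $\eta$ have disjoint supports, each inside its own unit interval. So $\eta$ is $C^\infty$ with $|\eta|,|\eta'|,|\eta''|\le\frac1{10}$, and $\eta(\nu)=\lambda\sigma_\nu$ for integers $\nu>L$.

Let $\omega(\tau)=e^{\tau/2}(1+\eta(\tau))$, so that the first summand of $\psi$ is $\omega(\ln s)$. Then
\[
\omega'=e^{\tau/2}\Bigl[\frac{1+\eta}2+\eta'\Bigr],\qquad\omega''=e^{\tau/2}\Bigl[\frac{1+\eta}4+\eta'+\eta''\Bigr].
\]
With $\tau=\ln s$, the first two derivatives of $\omega(\ln s)$ in $s$ are
\[
e^{-\tau}\omega'=e^{-\tau/2}\Bigl[\frac{1+\eta}2+\eta'\Bigr]>0,\qquad e^{-2\tau}(\omega''-\omega')=e^{-3\tau/2}\Bigl[-\frac{1+\eta}4+\eta''\Bigr]<0,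
\]
since $\frac9{20}-\frac1{10}>0$ and $-\frac9{40}+\frac1{10}<0$. The summand $\ln s$ is increasing and concave as well, so $\psi'>0$ and $\psi''<0$. Moreover $\psi(s)\to-\infty$ as $s\downarrow0$ and $\psi(s)\to\infty$ as $s\to\infty$. Hence $g_*=\psi^{-1}$ is a $C^\infty$, strictly increasing bijection $\mathbb R\to(0,\infty)$, and it is convex because $g_*''=-(\psi''/\psi'^{\,3})\circ g_*>0$.

Given $m$, let $d=1$, $w_i=e^{-i}$ and $x_i=e^{i/2}$ for $i\in[m]$. For $S\subseteq[m]$ pick an integer $\rho\ge L$ with $\sigma_{\rho+i}=-1$ for $i\in S$ and $\sigma_{\rho+i}=+1$ for $i\in[m]\setminus S$. Let $r=e^\rho$, $\beta=e^{\rho/2}$ and $\tau_i=\rho+i$. Then $r/w_i=e^{\tau_i}$ and $x_i\beta=e^{\tau_i/2}$, so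
\begin{align*}
w_ig_*(x_i\beta)\ge r&\iff e^{\tau_i/2}\ge\psi(e^{\tau_i})=e^{\tau_i/2}(1+\lambda\sigma_{\tau_i})+\tau_i\\
&\iff\lambda\sigma_{\tau_i}+\tau_ie^{-\tau_i/2}\le0 .
\end{align*}
Since $0<\tau_ie^{-\tau_i/2}<\lambda/2$, the last inequality holds exactly when $\sigma_{\tau_i}=-1$, that is, when $i\in S$. So $m$ functions are shattered, for every $m$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEHW}
Blumer, Ehrenfeucht, Haussler and Warmuth, \emph{J. ACM}, 1989.

\bibitem{HW}
Haussler and Welzl, \emph{Discrete Comput. Geom.}, 1987.

\bibitem{MOP}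
Alexander Munteanu, Simon Omlor and Christian Peters, \emph{$p$-Generalized Probit Regression and Scalable Maximum Likelihood Estimation via Sketching and Coresets}, arXiv:2203.13568 (2022).

\bibitem{MSSW}
Munteanu, Schwiegelshohn, Sohler and Woodruff, 2018.

\end{thebibliography}
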